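# A flip process whose trajectory never settles in cut norm

**Theorem A.** For every $k\ge 7$ there are a rule $\mathcal R$ of order $k$, a graphon $W$, and a one-parameter group $(\psi_t)_{t\in\mathbb R}$ of measure-preserving bijections of $[0,1)$ such that:

1. $\Phi^tW(x,y)=W(\psi_t x,\psi_t y)$ for all $t\ge 0$. In particular $\delta_\square(\Phi^tW,W)=0$ for all $t$.
2. $\liminf_{t\to\infty}\|\Phi^tW-U\|_\square\ \ge\ \frac1{1600}$ for **every** graphon $U$.

In particular $\omega_+(W)=\emptyset$, although modulo relabelings the trajectory is a single point.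

The theorem answers the following question, which comes from the paper "From flip processes to dynamical systems on graphons" by Garbe, Hladký, Šileikis and Skerman (arXiv:2201.12272). A flip process rewrites a large graph locally and at random. Its large-scale behavior is a deterministic curve of graphons. Must this curve have at least one limit point in cut norm as time goes to infinity, for every rule and every starting graphon? The answer is **no**, and order $7$ already suffices. The next section explains every word in the statement.

## 1. Rules, velocities, trajectories, and two notions of closeness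

**Rules.** Let $\mathcal H_k$ be the set of all graphs on the labeled vertex set $[k]=\{1,\dots,k\}$, where $k\ge2$. A *rule of order $k$* is a map $\mathcal R$ that assigns to each $F\in\mathcal H_k$ a probability distribution $(\mathcal R_{F,H})_{H\in\mathcal H_k}$ on $\mathcal H_k$. It defines a *flip process*: given an $n$-vertex graph $G_{i-1}$, sample $k$ random vertices $v_1,\dots,v_k$, look at the induced graph $F=G_{i-1}[v_1,\dots,v_k]$, and replace it by a graph $H$ drawn from $\mathcal R_{F,\cdot}$. The rule is *deterministic* if each $F$ is always replaced by one and the same $H$. For example, the rule of order $3$ that replaces the triangle by the empty graph and leaves every other graph unchanged is deterministic.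

**Graphons.** A *graphon* is a symmetric measurable function $W:[0,1]^2\to[0,1]$, and $\mathcal W_0$ is the set of graphons. We identify graphons that agree almost everywhere. We do *not* identify graphons that differ by a relabeling of $[0,1]$, and the whole problem depends on this.

**Velocity.** For $F\in\mathcal H_k$, distinct $i,j\in[k]$ and $x,y\in[0,1]$ put
$$t^{ij}_{x,y}(F,W)=\int_{[0,1]^{[k]\setminus\{i,j\}}}\ \prod_{ab\in E(F)}W(z_a,z_b)\prod_{ab\notin E(F),\,a\ne b}\bigl(1-W(z_a,z_b)\bigr)\prod_{\ell\ne i,j}\mathrm dz_\ell ,$$
with $z_i=x$, $z_j=y$, both products over unordered pairs. This is the density of labeled induced copies of $F$ in $W$ in which label $i$ sits at $x$ and label $j$ at $y$. The *velocity operator* of $\mathcal R$ is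
$$\mathfrak VW(x,y)=\sum_{i\ne j}\ \sum_{F,H\in\mathcal H_k}\mathcal R_{F,H}\bigl(\mathbb I[ij\in E(H)]-\mathbb I[ij\in E(F)]\bigr)\,t^{ij}_{x,y}(F,W),$$
the outer sum being over ordered pairs. It records the expected gain minus loss of edges at $(x,y)$.

**Trajectory.** It is known, and we take as given, that for every graphon $W$ the equation
$$\frac{\mathrm d}{\mathrm dt}\Phi^tW=\mathfrak V(\Phi^tW),\qquad \Phi^0W=W,$$
posed in $L^\infty([0,1]^2)$, has a unique solution $(\Phi^tW)_{t\ge0}$, and $\Phi^tW\in\mathcal W_0$ for all $t\ge0$. It describes the large-$n$ limit of the flip process with time rescaled by $n^2$.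

As an example take triangle removal. Only $F=K_3$ contributes, each of the six ordered pairs contributes $-1$ times the triangle density, and
$$\mathfrak VW(x,y)=-6\,W(x,y)\int_0^1W(x,z)W(y,z)\,\mathrm dz .$$
If $W\equiv c>0$, the trajectory is the constant graphon $c(t)$ with $\dot c=-6c^3$. Since $\frac{\mathrm d}{\mathrm dt}c^{-2}=12$, we get $c(t)=c/\sqrt{1+12c^2t}$, which tends to $0$.

**Cut norm and cut distance.** For bounded symmetric measurable $U$,
$$\|U\|_\square=\sup_{S,T\subseteq[0,1]}\Bigl|\int_{S\times T}U\Bigr|,$$
over measurable $S,T$. Clearly $\|U\|_\square\le\|U\|_1$. The cut distance $\delta_\square(U,W)$ is the infimum of $\|U-W^\psi\|_\square$ over measure-preserving bijections $\psi$, where $W^\psi(x,y)=W(\psi x,\psi y)$. Graphons modulo relabelings form a compact space for $\delta_\square$, so every trajectory comes $\delta_\square$-close to some graphon at arbitrarily large times.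

**The $\omega$-limit set.** Our set is defined with the *norm*:
$$\omega_+(W)=\{U\in\mathcal W_0:\ \|\Phi^{t_n}W-U\|_\square\to0\text{ for some sequence }t_n\to\infty\}.$$

The norm version of compactness fails. Split $[0,1]$ into $[0,\frac12)$ and $[\frac12,1]$, let $s_n(x)=\pm1$ for $x<\frac12$ according to whether the $n$-th binary digit of $2x$ is $0$ or $1$, and let $W_n$ be the graphon with $W_n(x,y)=\frac12(1+s_n(x))$ for $x<\frac12\le y$, the symmetric values, and $0$ elsewhere. Exchanging the first and the $n$-th digit of $2x$ is measure-preserving, so all $W_n$ are relabelings of one another and $\delta_\square(W_n,W_m)=0$. But for $n\ne m$ the set $S=\{s_n=1,\ s_m=-1\}$ has measure $\frac18$, $W_n-W_m=1$ on $S\times[\frac12,1]$, and so $\|W_n-W_m\|_\square\ge\frac1{16}$. No subsequence is Cauchy.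

Part 1 of Theorem A says that a trajectory can consist of relabelings of one graphon, like this sequence. Part 2 says that it can stay at a fixed distance from any prescribed graphon, for all late times.

## 2. Trajectories that do have limit points

**Theorem B.**
(a) For $k=2$, every trajectory converges in $L^\infty$, so $\omega_+(W)\ne\emptyset$.
(b) Suppose there is a countable measurable partition $\{P_i\}$ of $[0,1]$ such that $W$ is a.e. constant on every $P_i\times P_j$. Then for every rule of any order the trajectory is relatively compact in $L^1$; in particular $\omega_+(W)\neq\emptyset$.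

**Proof of (a).** There are two graphs on $[2]$. Let $\alpha$ be the probability that the rule turns the empty graph into the edge, $\beta$ the probability that it turns the edge into the empty graph. The ordered pairs $(1,2)$ and $(2,1)$ contribute equally, so $\mathfrak VW=2[\alpha(1-W)-\beta W]$. If $\alpha=\beta=0$ the trajectory is constant. Otherwise $\frac{\mathrm d}{\mathrm dt}\Phi^tW=2\alpha-2(\alpha+\beta)\Phi^tW$, whose solution is
$$\Phi^tW=\frac{\alpha}{\alpha+\beta}+e^{-2(\alpha+\beta)t}\Bigl(W-\frac{\alpha}{\alpha+\beta}\Bigr).$$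
It converges in $L^\infty$. $\square$

**Proof of (b).** The point is that the step structure is preserved by the flow, so that the trajectory is described by countably many numbers in $[0,1]$.

**Step 1: the velocity operator preserves step functions.** Discard the null parts (their union is null), so that each $|P_i|>0$. Let $L$ be the closed subspace of symmetric functions in $L^\infty([0,1]^2)$ that are a.e. constant on every $P_i\times P_j$. The formula for $\mathfrak V$ makes sense for every bounded symmetric function, and changing $U$ on a null set changes $t^{ij}_{x,y}(F,U)$ only for a null set of $(x,y)$, by Fubini. For $U\in L$ we may therefore assume that $U$ is constant on every $P_i\times P_j$. Then $t^{ij}_{x,y}(F,U)$ depends only on the parts containing $x$ and $y$. So $\mathfrak V$ maps $L$ to $L$.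

**Step 2: bounds for $\mathfrak V$.** On the ball of radius $2$ in $L^\infty$ every factor $U$ or $1-U$ is at most $3$ in absolute value, and there are $N=\binom k2$ factors. Replacing factors one at a time shows that a product of $N$ such factors changes by at most $N3^{N-1}\|U-U'\|_\infty$ when $U$ is replaced by $U'$. As $\mathfrak V$ is a finite sum of integrals of such products with coefficients of absolute value at most $1$, it is bounded on this ball by some $M>0$ and is Lipschitz there with some constant $\Lambda>0$.

**Step 3: the trajectory stays in $L$.** Let $\delta=\min(1/M,1/(2\Lambda))$ and $U_0\in L\cap\mathcal W_0$. On the complete metric space $C([0,\delta];\,L\cap\{\|\cdot\|_\infty\le2\})$ consider the map sending $(U_t)$ to $U_0+\int_0^t\mathfrak V U_s\,\mathrm ds$. Its values lie in $L$, because $L$ is closed and $\mathfrak V$ maps $L$ to $L$. They have norm at most $1+\delta M\le2$. The map is a contraction, since $\delta\Lambda\le\frac12$. Its fixed point $(U_t)$ solves the differential equation. Both $U_t$ and $\Phi^tU_0$ lie in the ball of radius $2$, so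
$$\|U_t-\Phi^tU_0\|_\infty\le\Lambda\int_0^t\|U_s-\Phi^sU_0\|_\infty\,\mathrm ds ,$$
and Gronwall's inequality gives $U_t=\Phi^tU_0$ on $[0,\delta]$. So $\Phi^tU_0\in L\cap\mathcal W_0$ for $t\le\delta$. Since $\delta$ does not depend on $U_0$, and $\Phi^{s+t}W=\Phi^t(\Phi^sW)$ by uniqueness, iterating gives $\Phi^tW\in L\cap\mathcal W_0$ for all $t\ge0$.

**Step 4: extract a limit.** Let $w_{ij}(t)\in[0,1]$ be the value of $\Phi^tW$ on $P_i\times P_j$. From any sequence of times a diagonal argument extracts a subsequence $(t_n)$ with $w_{ij}(t_n)\to w_{ij}$ for all $i,j$. By dominated convergence $\Phi^{t_n}W\to U:=\sum_{i,j}w_{ij}\mathbb 1_{P_i\times P_j}\in\mathcal W_0$ in $L^1$. This is relative compactness in $L^1$. As $\|\cdot\|_\square\le\|\cdot\|_1$, starting from times tending to infinity gives $U\in\omega_+(W)$. $\square$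

For a general $W$ one would try to imitate Step 4 using compactness modulo relabelings: there are $t_n\to\infty$ and measure-preserving $\varphi_n$ with $(\Phi^{t_n}W)^{\varphi_n}\to U$ in cut norm. To get a point of $\omega_+(W)$ one must undo the $\varphi_n$, and this is where the argument stops. In the sequence $W_n$ of Section 1, the $W_n$ are all relabelings of $W_1$, and yet no subsequence converges. So we ask whether a flip process can imitate that sequence.

## 3. Designing the motion: scalar, damped, synchronized, sheared

Single out a block $X$ of vertices and a block $P$, and suppose that $W(x,y)=u(x)$ for $x\in X$, $y\in P$, all other blocks being fixed. We want the function $u_t$ on $X$ to mix within $X$, like $s_n$ above. For the moment pretend that the rule can see which block a vertex is in.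

**One density per vertex is not enough.** Suppose each $u_t(x)$ follows the same scalar equation $\dot u=b(u)$ with $b$ Lipschitz and $[0,1]$ invariant. A bounded solution of a scalar autonomous equation is monotone, so $u_t(x)$ converges for every $x$. By dominated convergence $u_t$ converges in $L^1(X)$, and the graphons converge in cut norm. So each $x$ needs at least two coordinates: densities $u(x)$ to $P$ and $v(x)$ to a second block $Q$.

**The simplest rotation is damped.** Sample $x\in X$, $p\in P$, $q\in Q$. To make $u$ chase $v$, add $xp$ if $xp$ is a non-edge and $xq$ an edge, and delete $xp$ if $xp$ is an edge and $xq$ a non-edge. The net rate is proportional to $(1-u)v-u(1-v)=v-u$. To make $v$ flee from $u$, add $xq$ if both are non-edges and delete it if both are edges; the net rate is $(1-u)(1-v)-uv=1-u-v$. Write $m=2u-1$, $n=2v-1$. With a common constant $c>0$,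
$$\dot m=c(n-m),\qquad \dot n=c(-m-n),\qquad \frac{\mathrm d}{\mathrm dt}(m^2+n^2)=-2c(m^2+n^2).$$
This does rotate, but every orbit spirals into the center, so $u_t,v_t\to\frac12$ uniformly and the trajectory converges.

The damping terms $-m$, $-n$ can be removed by a *second witness*. Sample also $p'\in P$ and let $xp$ flip only if $xp'$ and $xq$ agree with each other and disagree with $xp$. The rate becomes
$$(1-u)uv-u(1-u)(1-v)=u(1-u)(2v-1).$$
Treat $v$ in the same way, with a witness $q'\in Q$: flip $xq$ if $xp$ agrees with $xq$ and $xq'$ disagrees. The rate is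
$$(1-v)v(1-u)-v(1-v)u=-v(1-v)(2u-1).$$
For the system with these two rates the quantity $u(1-u)v(1-v)$ is conserved:
$$\frac{\mathrm d}{\mathrm dt}\log\bigl(u(1-u)\bigr)=\frac{(1-2u)\dot u}{u(1-u)}\ \propto\ -(2u-1)(2v-1),$$
while $\frac{\mathrm d}{\mathrm dt}\log(v(1-v))$ is $+(2u-1)(2v-1)$ times the same constant.

**Synchronized rotation is not enough either.** If all $x$ rotated with one common period $T$, we would have $\Phi^TW=W$, and $W\in\omega_+(W)$. The frequency must depend on $x$.

**Shear.** Here is what $x$-dependent frequencies do. On $[1,2]\times[0,1)$ let $u_t(\omega,\tau)=\frac12+\frac14\cos2\pi(\tau+\omega t)$. For intervals $I\subseteq[1,2]$, $J\subseteq[0,1)$ we have $\bigl|\int_I\cos2\pi(\tau+\omega t)\,\mathrm d\omega\bigr|\le\frac1{\pi t}$, hence $\int_{I\times J}u_t\to\frac12|I||J|$. So $u_t$ tends to $\frac12$ when tested against rectangles, while $\int(u_t-\frac12)^2=\frac1{32}$ for every $t$. A function on $X\times P$ that depends on $x$ alone has cut norm at least $\frac12|P|$ times its $L^1(X)$ norm (we verify this in Section 8). So the only possible limit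 is $\frac12$, and $u_t$ stays far from it.

It remains to build a rule that recognizes the blocks without being told what they are, to find an oscillator with non-constant frequency in the system above, and to carry out the shear argument.

## 4. A rule of order 7 and the template it recognizes

Read the labels as $1=x$; $2,3=p,p'$; $4,5=q,q'$; $6=a$; $7=b$. Divide the $21$ pairs of $[7]$ as follows.

* edges (7): $67,\ 26,\ 36,\ 46,\ 56,\ 47,\ 57$;
* non-edges (10): $16,\ 17,\ 27,\ 37,\ 23,\ 24,\ 25,\ 34,\ 35,\ 45$;
* free pairs (4): $12,\ 13,\ 14,\ 15$.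

For $\varepsilon=(\varepsilon_2,\varepsilon_3,\varepsilon_4,\varepsilon_5)\in\{0,1\}^4$ let $F_\varepsilon$ be the graph with these edges and non-edges in which $1j$ is an edge iff $\varepsilon_j=1$. The rule $\mathcal R$ is deterministic:

* $F_\varepsilon$ is replaced by $F_\varepsilon\triangle\{12\}$ if $\varepsilon_3=\varepsilon_4\ne\varepsilon_2$;
* $F_\varepsilon$ is replaced by $F_\varepsilon\triangle\{14\}$ if $\varepsilon_2=\varepsilon_4\ne\varepsilon_5$;
* every other graph is left unchanged.

The first condition forces $\varepsilon_2\ne\varepsilon_4$ and the second $\varepsilon_2=\varepsilon_4$, so they exclude each other. These are the flips with witnesses from Section 3.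

**Template graphons.** From here to the end of Section 8, let $[0,1]=X\sqcup P\sqcup Q\sqcup A\sqcup B$ be any measurable partition into sets of positive measure with $|P|=|Q|$, and put $\kappa:=|P|^3|A||B|$. For measurable $u,v:X\to[0,1]$ let $W^{(u,v)}$ be the symmetric function given *everywhere* by
$$
\begin{array}{c|ccccc}
 &X&P&Q&A&B\\\hline
X&0&u(x)&v(x)&0&0\\
P& &0&0&1&0\\
Q& & &0&1&1\\
A& & & &1&1\\
B& & & & &1
\end{array}
$$
where for $x\in X$ the value is $u(x)$ on $\{x\}\times P$ and $v(x)$ on $\{x\}\times Q$. Call $C=A\cup B$ the *core*. Seen from $A$ and $B$, the block $X$ has densities $(0,0)$, $P$ has $(1,0)$, and $Q$ has $(1,1)$ like the core itself, but $Q$ is independent and the core is complete.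

**Lemma 1.** Let $W=W^{(u,v)}$ and $z_1,\dots,z_7\in[0,1]$. Suppose $W(z_i,z_j)>0$ for each of the seven edges $ij$ above and $W(z_i,z_j)<1$ for each of the ten non-edges. Then $z_1\in X$, $z_2,z_3\in P$, $z_4,z_5\in Q$, $z_6\in A$, $z_7\in B$. Conversely, for such points $W=1$ on all seven edges and $W=0$ on all ten non-edges.

**Proof.** The converse is read off the table: the edges are of types $AB$, $PA$, $QA$, $QB$, and the non-edges of types $XA$, $XB$, $PB$, $PP$, $PQ$, $QQ$. For the main claim write $(x,p,p',q,q',a,b)=(z_1,\dots,z_7)$.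

**Step 0: a triangle test for the core.** We show that among three points with pairwise $W>0$, at least two lie in $C$. Two non-core points with $W>0$ consist of one point in $X$ and one in $P\cup Q$, by the table. Three non-core points cannot be pairwise of this kind, since two of them lie in $X$ or two lie in $P\cup Q$. If exactly one of the three were in the core, one of the other two would be in $X$; but $W=0$ on $X\times C$.

**Step 1: place $a$ and $b$ in the core.** By the edges $67,46,47,56,57$ the triples $(a,b,q)$ and $(a,b,q')$ are pairwise positive. If $a$ or $b$ were not in $C$, Step 0 would put $q$ and $q'$ in $C$, so $W(q,q')=1$, contradicting the non-edge $45$.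

**Step 2: place $p,p'$ in $P$, $a$ in $A$, $b$ in $B$.** The non-edge $27$ says $W(p,b)<1$ with $b\in C$. Since $W=1$ on $C\times C$ and on $Q\times C$, we get $p\notin C$ and $p\notin Q$. The edge $26$ says $W(p,a)>0$ with $a\in C$; since $W=0$ on $X\times C$, $p\notin X$. So $p\in P$. Now $W(p,a)>0$ gives $a\in A$, because $W=0$ on $P\times B$; and $W(p,b)<1$ gives $b\in B$, because $W=1$ on $P\times A$. The same argument with $36$ and $37$ gives $p'\in P$.

**Step 3: place $q,q'$ in $Q$.** From $W(q,b)>0$ (edge $47$) with $b\in B$ we get $q\in A\cup B\cup Q$. From $W(p,q)<1$ (non-edge $24$) with $p\in P$ we get $q\notin A$. So $q\in B\cup Q$, and likewise $q'\in B\cup Q$ by $57$ and $25$. If one of them were in $B$, then $W(q,q')=1$, since $W=1$ on $B\times(B\cup Q)$. This contradicts the non-edge $45$.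

**Step 4: place $x$ in $X$.** $W(x,a)<1$ (non-edge $16$) with $a\in A$, and $W=1$ on $A\times(A\cup B\cup P\cup Q)$. $\square$

**Lemma 2.** For $W=W^{(u,v)}$, $\mathfrak VW$ equals
$$\kappa\,u(x)(1-u(x))(2v(x)-1)\ \text{ on }(x,y)\in X\times P,\qquad -\kappa\,v(x)(1-v(x))(2u(x)-1)\ \text{ on }(x,y)\in X\times Q,$$
the symmetric values on $P\times X$ and $Q\times X$, and $0$ elsewhere.

**Proof.** Only the pairs $12$ and $14$ are ever changed, and $t^{ji}_{x,y}=t^{ij}_{y,x}$. Hence
$$\mathfrak VW(x,y)=D_{12}(x,y)+D_{12}(y,x)+D_{14}(x,y)+D_{14}(y,x),$$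
where, collecting added minus deleted edges,
$$D_{12}(x,y)=\sum_{\varepsilon:\ (\varepsilon_2,\varepsilon_3,\varepsilon_4)=(0,1,1)}t^{12}_{x,y}(F_\varepsilon,W)-\sum_{\varepsilon:\ (\varepsilon_2,\varepsilon_3,\varepsilon_4)=(1,0,0)}t^{12}_{x,y}(F_\varepsilon,W),$$
$$D_{14}(x,y)=\sum_{\varepsilon:\ (\varepsilon_4,\varepsilon_5,\varepsilon_2)=(0,1,0)}t^{14}_{x,y}(F_\varepsilon,W)-\sum_{\varepsilon:\ (\varepsilon_4,\varepsilon_5,\varepsilon_2)=(1,0,1)}t^{14}_{x,y}(F_\varepsilon,W).$$

If the integrand of $t^{12}_{x,y}(F_\varepsilon,W)$ is nonzero at some point, then $W>0$ on the seven edges and $W<1$ on the ten non-edges. By Lemma 1 this forces $x\in X$, $y\in P$, $z_3\in P$, $z_4,z_5\in Q$, $z_6\in A$, $z_7\in B$. At such points the seventeen prescribed factors equal $1$, and the integrand is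
$$\prod_{j=2,3}u^{\varepsilon_j}(1-u)^{1-\varepsilon_j}\prod_{j=4,5}v^{\varepsilon_j}(1-v)^{1-\varepsilon_j},\qquad u=u(x),\ v=v(x).$$
The integration region has measure $|P||Q|^2|A||B|=\kappa$. Summing over the unconstrained $\varepsilon_5$ removes its factor, since $v+(1-v)=1$. So for $(x,y)\in X\times P$
$$D_{12}(x,y)=\kappa\bigl[(1-u)uv-u(1-u)(1-v)\bigr]=\kappa\,u(1-u)(2v-1),$$
and $D_{12}=0$ elsewhere. In the same way $D_{14}(x,y)$ vanishes unless $(x,y)\in X\times Q$; the region is now $z_2,z_3\in P$, $z_5\in Q$, $z_6\in A$, $z_7\in B$, of measure $|P|^2|Q||A||B|=\kappa$. Summing over $\varepsilon_3$,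
$$D_{14}(x,y)=\kappa\bigl[(1-v)v(1-u)-v(1-v)u\bigr]=-\kappa\,v(1-v)(2u-1).\qquad\square$$

So the set of template graphons is preserved infinitesimally, and each $x\in X$ moves by its own planar equation. The equations for different $x$ do not interact.

## 5. Solving the planar oscillator with elliptic functions

With $m=2u-1$, $n=2v-1$ and the time $s=\kappa t/2$, the equations of Lemma 2 become
$$m'=(1-m^2)\,n,\qquad n'=-(1-n^2)\,m. \tag{1}$$
The conserved quantity is $(1-m^2)(1-n^2)=:1-\rho^2$. On a level set $m^2=(\rho^2-n^2)/(1-n^2)$, so $(n')^2=(1-n^2)(\rho^2-n^2)$. Putting $n=-\rho y$ gives $(y')^2=(1-y^2)(1-\rho^2y^2)$, the differential equation of Jacobi's function $\mathrm{sn}$. So we use Jacobi functions. Whittaker–Watson, *A Course of Modern Analysis*, Ch. XXII, is a reference; the few facts we need are derived here.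

**Recalling the functions.** For $\rho\in(0,1)$ let $\varphi=\varphi(s,\rho)$ be the solution of
$$\varphi'=\sqrt{1-\rho^2\sin^2\varphi},\qquad \varphi(0)=0,$$
and put $\mathrm{sn}=\sin\varphi$, $\mathrm{cn}=\cos\varphi$, $\mathrm{dn}=\sqrt{1-\rho^2\sin^2\varphi}>0$. The right side of the equation is bounded and smooth in $(\varphi,\rho)$, so $\varphi$ is defined for all $s$, and all these functions are jointly continuous in $(s,\rho)$. By definition $\mathrm{sn}^2+\mathrm{cn}^2=1$ and $\mathrm{dn}^2+\rho^2\mathrm{sn}^2=1$. By the chain rule, with $\varphi'=\mathrm{dn}$,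
$$\mathrm{sn}'=\mathrm{cn}\,\mathrm{dn},\qquad \mathrm{cn}'=-\mathrm{sn}\,\mathrm{dn},\qquad \mathrm{dn}'=-\rho^2\,\mathrm{sn}\,\mathrm{cn}.$$
Let $K(\rho)=\int_0^{\pi/2}(1-\rho^2\sin^2\vartheta)^{-1/2}\,\mathrm d\vartheta$. It is continuous and strictly increasing in $\rho$, because the integrand is, for $0<\vartheta\le\pi/2$. Separation of variables gives $s=\int_0^{\varphi(s)}(1-\rho^2\sin^2\vartheta)^{-1/2}\mathrm d\vartheta$, so $\varphi(K)=\frac\pi2$ and, by the symmetry $\vartheta\mapsto\pi-\vartheta$, $\varphi(2K)=\pi$. The function $s\mapsto\varphi(s+2K)-\pi$ solves the same initial value problem as $\varphi$, so $\varphi(s+2K)=\varphi(s)+\pi$. Hence $\mathrm{sn}$ and $\mathrm{cn}$ change sign and $\mathrm{dn}$ is unchanged under $s\mapsto s+2K$. Write $\mathrm{cd}=\mathrm{cn}/\mathrm{dn}$.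

**Lemma 3.** Let $\rho\in(0,1)$, $K=K(\rho)$, $m(s)=\rho\,\mathrm{cd}(s,\rho)$ and $n(s)=-\rho\,\mathrm{sn}(s,\rho)$. Then:
(a) $|m|,|n|<1$, and $(m,n)$ solves (1);
(b) $m$ and $n$ change sign under $s\mapsto s+2K$, so they have period $4K$;
(c) $m(s+K)=n(s)$ for all $s$;
(d) $\frac1{4K}\int_0^{4K}m(s)^2\,\mathrm ds\ge\frac{\rho^2}2$.

**Proof.** (a) We have $|n|\le\rho<1$ and
$$1-m^2=\frac{\mathrm{dn}^2-\rho^2\mathrm{cn}^2}{\mathrm{dn}^2}=\frac{1-\rho^2}{\mathrm{dn}^2}>0,\qquad 1-n^2=\mathrm{dn}^2 .$$
So $n'=-\rho\,\mathrm{cn}\,\mathrm{dn}=-\mathrm{dn}^2\cdot\rho\,\mathrm{cn}/\mathrm{dn}=-(1-n^2)m$. Next,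
$$\Bigl(\frac{\mathrm{cn}}{\mathrm{dn}}\Bigr)'=\frac{-\mathrm{sn}\,\mathrm{dn}^2+\rho^2\,\mathrm{sn}\,\mathrm{cn}^2}{\mathrm{dn}^2}=-(1-\rho^2)\frac{\mathrm{sn}}{\mathrm{dn}^2},$$
because $\mathrm{dn}^2-\rho^2\mathrm{cn}^2=1-\rho^2$. Multiplying by $\rho$ gives $m'=(1-m^2)n$.

(b) This follows from the behavior of $\mathrm{sn},\mathrm{cn},\mathrm{dn}$ under $s\mapsto s+2K$.

(c) The system (1) has a quarter-turn symmetry: if $(m,n)$ is a solution, so is $(M,N)=(n,-m)$, since $M'=n'=-(1-n^2)m=(1-M^2)N$ and $N'=-m'=-(1-m^2)n=-(1-N^2)M$. At $s=0$ it equals $(0,-\rho)$, because $m(0)=\rho$, $n(0)=0$. Since $\mathrm{cn}(K)=0$ and $\mathrm{sn}(K)=1$, also $(m,n)(K)=(0,-\rho)$. By uniqueness for (1), $(m,n)(s+K)=(n,-m)(s)$ for all $s$.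

(d) By (c) and periodicity, $\int_0^{4K}m^2=\int_0^{4K}n^2=\rho^2\int_0^{4K}\sin^2\varphi\,\mathrm ds$. Substitute $\vartheta=\varphi(s)$, which runs over $[0,2\pi]$, and set $w(\vartheta)=(1-\rho^2\sin^2\vartheta)^{-1/2}$. By the symmetry of $\sin^2$,
$$\frac1{4K}\int_0^{4K}m^2\,\mathrm ds=\rho^2\,\frac{\int_0^{\pi/2}\sin^2\vartheta\,w(\vartheta)\,\mathrm d\vartheta}{\int_0^{\pi/2}w(\vartheta)\,\mathrm d\vartheta}.$$
Both $\sin^2$ and $w$ are increasing on $[0,\frac\pi2]$, so $(\sin^2\vartheta-\sin^2\vartheta')(w(\vartheta)-w(\vartheta'))\ge0$ there. Integrating over $\vartheta,\vartheta'\in[0,\frac\pi2]$ and expanding yields Chebyshev's integral inequality $\frac\pi2\int\sin^2\vartheta\,w\ge\int\sin^2\vartheta\int w=\frac\pi4\int w$. So the quotient is at least $\frac12$. $\square$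

In the time $t$ the solution with parameter $\rho$ has period $8K(\rho)/\kappa$. Since $K$ is strictly increasing, larger orbits are slower, which is the dependence of frequency on amplitude that we wanted.

## 6. A shear inside the template

We now turn the family of oscillators into initial data $u_0,v_0$ on $X$.

**Frequency as a coordinate.** Let $\rho$ range over $[\frac12,\frac34]$ and put $\omega(\rho)=\kappa/(8K(\rho))$. This is continuous and strictly decreasing. Its image is a nondegenerate compact interval $\Omega$, and its inverse $r:\Omega\to[\frac12,\frac34]$ is continuous. For $\omega\in\Omega$, $\tau\in\mathbb R$ and $r=r(\omega)$ define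
$$f(\omega,\tau)=\tfrac12\bigl(1+r\,\mathrm{cd}(4K(r)\tau,r)\bigr),\qquad g(\omega,\tau)=\tfrac12\bigl(1-r\,\mathrm{sn}(4K(r)\tau,r)\bigr).$$
These are continuous with values in $(0,1)$, by Lemma 3(a). By Lemma 3(b) they are $1$-periodic in $\tau$ and satisfy $f(\omega,\tau+\frac12)=1-f(\omega,\tau)$, and likewise for $g$. Hence
$$\int_0^1f(\omega,\tau)\,\mathrm d\tau=\int_0^1g(\omega,\tau)\,\mathrm d\tau=\tfrac12. \tag{2}$$

**Phase and flow.** Let $Y=\Omega\times[0,1)$ with normalized Lebesgue measure $\mu$, and let
$$S_t(\omega,\tau)=(\omega,\ \tau+\omega t\bmod1),\qquad t\in\mathbb R.$$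
For each $\omega$ this is a rotation of the circle, so $(S_t)$ is a group of $\mu$-preserving bijections of $Y$. Let $\theta:X\to Y$ be any measurable map that pushes $|X|^{-1}\cdot$Lebesgue on $X$ forward to $\mu$; a specific $\theta$ is chosen later. Set
$$u_t=f\circ S_t\circ\theta,\qquad v_t=g\circ S_t\circ\theta,\qquad W_t=W^{(u_t,v_t)},\qquad W=W_0.$$

**Lemma 4.** $\Phi^tW=W_t$ for all $t\ge0$.

**Proof.** We check that $W_t$ solves the differential equation in $L^\infty$ and then use uniqueness.

Fix $x\in X$, let $\theta(x)=(\omega,\tau)$ and $r=r(\omega)$. Since $4K(r)\omega=\kappa/2$, with the functions $m,n$ of Lemma 3 for $\rho=r$ we have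
$$2u_t(x)-1=m(s),\qquad 2v_t(x)-1=n(s),\qquad s=4K(r)\tau+\tfrac{\kappa t}2 .$$
By Lemma 3(a), and since $1-m^2=4u_t(1-u_t)$, $1-n^2=4v_t(1-v_t)$,
$$\dot u_t=\tfrac\kappa4(1-m^2)n=\kappa\,u_t(1-u_t)(2v_t-1),\qquad \dot v_t=-\tfrac\kappa4(1-n^2)m=-\kappa\,v_t(1-v_t)(2u_t-1).$$
Differentiating once more, $\ddot u_t$ and $\ddot v_t$ are fixed polynomials in $u_t,v_t\in[0,1]$, so they are bounded by a constant $c$ independent of $x$ and $t$. By Taylor's formula $|u_{t+h}-u_t-h\dot u_t|\le\frac12ch^2$ for all $x$, and the same holds for $v$. So the difference quotients converge uniformly in $x$, and $t\mapsto W_t$ is differentiable in $L^\infty$. Its derivative is $\dot u_t(x)$ on $X\times P$, $\dot v_t(x)$ on $X\times Q$, the symmetric values, and $0$ elsewhere. By Lemma 2 this is $\mathfrak VW_t$. Uniqueness of trajectories gives the claim. $\square$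

## 7. Averaging: $u_t$ tends weakly to $\frac12$

**Lemma 5.** For every $h\in L^2(X)$, $\int_Xu_th\to\frac12\int_Xh$ as $t\to\infty$.

**Proof.** **Step 1: move to $Y$.** The function $u_t$ is a function of $\theta$, so $\int_Xu_th$ and $\int_Xh$ do not change if $h$ is replaced by its conditional expectation given $\theta$. This has the form $\tilde h\circ\theta$ with $\tilde h\in L^2(Y,\mu)$. Since $\theta$ has law $\mu$, $\int_Xu_th=|X|\int_Yf\circ S_t\,\tilde h\,\mathrm d\mu$ and $\int_Xh=|X|\int_Y\tilde h\,\mathrm d\mu$. So we must show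
$$\int_Yf\circ S_t\,\tilde h\,\mathrm d\mu\ \to\ \tfrac12\int_Y\tilde h\,\mathrm d\mu. \tag{3}$$

**Step 2: reduce to Fourier modes.** Since $0\le f\le1$, changing $\tilde h$ by a function of $L^2$ norm at most $\eta$ changes the left side of (3) by at most $\eta$, for every $t$, and the right side by at most $\eta/2$. So it suffices to prove (3) for a set of $\tilde h$ with dense span. Take $\tilde h(\omega,\tau)=\alpha(\omega)e^{-2\pi i\ell\tau}$ with $\alpha\in L^2(\Omega)$, $\ell\in\mathbb Z$. Their span is dense: if $F\in L^2(Y)$ is orthogonal to all of them, then for a.e. $\omega$ all Fourier coefficients of $F(\omega,\cdot)$ vanish, so $F=0$.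

**Step 3: compute.** Let $\hat f_\ell(\omega)=\int_0^1f(\omega,\tau)e^{-2\pi i\ell\tau}\,\mathrm d\tau$, a bounded continuous function. Substituting $\tau\mapsto\tau-\omega t$ in the inner integral,
$$\int_Yf\circ S_t\,\tilde h\,\mathrm d\mu=\frac1{|\Omega|}\int_\Omega\alpha(\omega)\int_0^1f(\omega,\tau+\omega t)e^{-2\pi i\ell\tau}\,\mathrm d\tau\,\mathrm d\omega=\frac1{|\Omega|}\int_\Omega\hat f_\ell(\omega)\alpha(\omega)e^{2\pi i\ell t\omega}\,\mathrm d\omega .$$
If $\ell\ne0$, then $\hat f_\ell\alpha\in L^1(\Omega)$ and the last integral tends to $0$ by the Riemann–Lebesgue lemma, while $\int\tilde h\,\mathrm d\mu=0$. If $\ell=0$, then $\hat f_0=\frac12$ by (2), and the expression equals $\frac12\int\tilde h\,\mathrm d\mu$ for every $t$. $\square$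

**Remark.** The same proof with $g$ gives $\int_Xv_th\to\frac12\int_Xh$. As $u_t,v_t$ are bounded, this extends from $h\in L^2(X)$ to $h\in L^1(X)$. Integrating a test function $H\in L^1([0,1]^2)$ over $y\in P$ or $y\in Q$ first, we see that $\Phi^tW$ converges weakly* to $W^{(1/2,1/2)}$. By Lemma 2 this limit is a fixed point of the rule.

## 8. A fixed distance from every graphon

**Proposition 6.** For every graphon $U$,
$$\liminf_{t\to\infty}\|\Phi^tW-U\|_\square\ \ge\ \frac{|P|}2\int_X\bigl(u_0-\tfrac12\bigr)^2\ \ge\ \frac{|P||X|}{64}>0 .$$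

**Proof.** **Step 1: reduce the cut norm to an $L^1$ norm on $X$.** Let $h(x)=|P|^{-1}\int_PU(x,y)\,\mathrm dy\in[0,1]$ for $x\in X$. For measurable $S\subseteq X$,
$$\int_{S\times P}(W_t-U)=|P|\int_S(u_t-h).$$
Taking $S=\{u_t>h\}$ and $S=\{u_t\le h\}$, the positive and the negative part of $u_t-h$ each have integral at most $|P|^{-1}\|W_t-U\|_\square$. Adding, $2\|W_t-U\|_\square\ge|P|\int_X|u_t-h|$.

**Step 2: pass to squares and let $t\to\infty$.** Squares let us use that $L^2$ norms are preserved. Since $|u_t-h|\le1$,
$$\frac2{|P|}\|W_t-U\|_\square\ \ge\ \int_X(u_t-h)^2=\int_Xu_t^2-2\int_Xu_th+\int_Xh^2 .$$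
As $S_t$ preserves $\mu$ and $\theta$ has law $\mu$, $\int_Xu_t^2=\int_Xu_0^2$. By Lemma 5 the right side converges to $\int_Xu_0^2-\int_Xh+\int_Xh^2$. By (2), $\int_Xu_0=\frac12|X|$, so $\int_X(u_0-\frac12)^2=\int_Xu_0^2-\frac14|X|$. Therefore the limit equals
$$\int_X\bigl(u_0-\tfrac12\bigr)^2+\int_X\bigl(h-\tfrac12\bigr)^2\ \ge\ \int_X\bigl(u_0-\tfrac12\bigr)^2 .$$
With Lemma 4 this is the first inequality.

**Step 3: bound the amplitude.** We have $u_0-\frac12=\frac12m(4K(r)\tau)$ at $\theta(x)=(\omega,\tau)$, with $m$ for $\rho=r(\omega)$. By Lemma 3(d), for each $\omega$ the average of $\frac14m^2$ over $\tau\in[0,1)$ is at least $\frac14\cdot\frac{r^2}2\ge\frac1{32}$, because $r\ge\frac12$. So $\int_X(u_0-\frac12)^2\ge|X|/32$, and the second inequality follows. $\square$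

## 9. Assembling Theorem A

**Proof for $k=7$.** What remains is to choose the blocks, and to choose $\theta$ bijective so that the flow $S_t$ becomes a relabeling. Let $X,P,Q,A,B$ be consecutive half-open intervals of length $\frac15$ partitioning $[0,1)$, with the point $1$ put into $B$. Any two uncountable standard Borel spaces with atomless probability measures are isomorphic by a Borel bijection preserving the measures (Kechris, *Classical Descriptive Set Theory*, Thm 17.41). So we may choose $\theta:X\to Y$ to be a Borel bijection carrying $|X|^{-1}\cdot$Lebesgue to $\mu$. Put $\psi_t=\theta^{-1}S_t\theta$ on $X$ and $\psi_t=\mathrm{id}$ off $X$. These form a one-parameter group of measure-preserving bijections of $[0,1)$. If one wants maps of $[0,1]$, set $\psi_t(1)=1$.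

On $X$ we have $u_t=f\circ S_t\circ\theta=f\circ\theta\circ\psi_t=u_0\circ\psi_t$, and likewise $v_t=v_0\circ\psi_t$. Since $\psi_t$ maps each block to itself, the table and Lemma 4 give
$$\Phi^tW(x,y)=W_t(x,y)=W(\psi_tx,\psi_ty),$$
which is part 1. Proposition 6 gives part 2 with the constant $\frac1{25\cdot64}=\frac1{1600}$. If some $U$ were in $\omega_+(W)$, then $\|\Phi^{t_n}W-U\|_\square\to0$ along some $t_n\to\infty$, contradicting part 2. So $\omega_+(W)=\emptyset$.

**Proof for $k>7$.** We let the extra vertices do nothing. Let $\mathcal R^{(k)}$ act on $F\in\mathcal H_k$ by making the change that $\mathcal R$ prescribes for $F[\{1,\dots,7\}]$, leaving all other pairs unchanged. If $i$ or $j$ is not in $[7]$, the pair $ij$ never changes and contributes $0$ to the velocity. If $i,j\in[7]$, then whether $ij$ is changed depends only on $F'=F[\{1,\dots,7\}]$. The sum of $t^{ij}_{x,y}(F,W)$ over all $F\in\mathcal H_k$ with $F[\{1,\dots,7\}]=F'$ equals $t^{ij}_{x,y}(F',W)$: each pair not inside $[7]$ contributes the factor $W+(1-W)=1$, and the extra variables integrate to $1$. So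 $\mathcal R^{(k)}$ has the same velocity operator as $\mathcal R$, hence the same trajectories. $\square$

Theorem B(a) settles order $2$ and Theorem A the orders $k\ge7$. Orders $3\le k\le6$ are not treated here.

## 10. Which $\sigma$-algebras force a limit point

Theorem B(b) guarantees limit points for step graphons with countably many steps. The construction above shows that, in one precise sense, this cannot be enlarged.

Let $\Sigma$ be a sub-$\sigma$-algebra of the Lebesgue $\sigma$-algebra of $[0,1]$ containing the null sets. An *atom* of $\Sigma$ is a set $D\in\Sigma$ with $|D|>0$ such that every $D'\in\Sigma$ with $D'\subseteq D$ has $|D'|\in\{0,|D|\}$. $\Sigma$ is *purely atomic* with respect to Lebesgue measure if $[0,1]$ is, up to a null set, a union of countably many atoms. For example, the $\sigma$-algebra generated by a countable partition and the null sets is purely atomic; the full Lebesgue $\sigma$-algebra has no atoms.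

**Theorem C.** For a sub-$\sigma$-algebra $\Sigma$ of the Lebesgue $\sigma$-algebra of $[0,1]$ (containing the null sets) the following are equivalent:
(i) for every $k$, every rule of order $k$ and every $\Sigma\otimes\Sigma$-measurable graphon $W$, $\omega_+(W)\ne\emptyset$;
(ii) $\Sigma$ is purely atomic with respect to Lebesgue measure.

**Proof of (ii)$\Rightarrow$(i).** The aim is to see that a $\Sigma\otimes\Sigma$-measurable graphon is a step graphon. Two atoms are a.e. equal or a.e. disjoint, so the atoms form, modulo null sets, a countable partition $\{P_i\}$ of $[0,1]$. Consider the measurable sets $Z\subseteq[0,1]^2$ with $|Z\cap(P_i\times P_j)|\in\{0,|P_i||P_j|\}$ for all $i,j$. They are closed under complements. They are closed under countable unions, because on a given $P_i\times P_j$ either one of the sets is full, and then so is the union, or all are null, and then so is the union. They contain all $S\times T$ with $S,T\in\Sigma$. So they include all of $\Sigma\otimes\Sigma$. If $W$ is $\Sigma\otimes\Sigma$-measurable, each set $\{W\le c\}$ is therefore null or full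 in each $P_i\times P_j$, which means that $W$ is a.e. constant there. Apply Theorem B(b). $\square$

**Proof of (i)$\Rightarrow$(ii).** Suppose $\Sigma$ is not purely atomic. We place the construction of Sections 4–8 inside $\Sigma$.

**Step 1: choose the blocks.** There are at most countably many atoms up to null sets. Let $Y_0\in\Sigma$ be the complement of their union. Then $|Y_0|>0$, and Lebesgue measure restricted to the sets of $\Sigma$ inside $Y_0$ is atomless. By Sierpiński's theorem an atomless finite measure takes on subsets of any set all values between $0$ and the measure of that set. So $Y_0$ splits into five sets $X,P,Q,A',B\in\Sigma$ of equal positive measure. Let $A=A'\cup([0,1]\setminus Y_0)\in\Sigma$. Then $X,P,Q,A,B$ partition $[0,1]$, and $|P|=|Q|$.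

**Step 2: choose $\theta$.** By Sierpiński's theorem we can halve $X$ repeatedly inside $\Sigma$: first into two sets, then each of these into two, and so on. Let $\varepsilon_n(x)\in\{0,1\}$ record which half is chosen at stage $n$. Under normalized Lebesgue measure on $X$ the $\varepsilon_n$ are independent fair bits, and they are $\Sigma$-measurable. Hence $\sigma=\sum_n\varepsilon_{2n-1}2^{-n}$ and $\tau=\sum_n\varepsilon_{2n}2^{-n}$ are independent and uniform on $[0,1]$. With $\Omega=[\omega_0,\omega_0+|\Omega|]$ put $\theta(x)=(\omega_0+|\Omega|\sigma(x),\ \tau(x)\bmod1)$. This is a $\Sigma$-measurable map $X\to Y$ with law $\mu$.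

**Step 3: conclude.** The functions $u_0=f\circ\theta$ and $v_0=g\circ\theta$ are $\Sigma$-measurable, and the blocks are in $\Sigma$, so $W=W^{(u_0,v_0)}$ is $\Sigma\otimes\Sigma$-measurable. Sections 4–8 used only that the blocks have positive measure, that $|P|=|Q|$, and that $\theta$ is measurable with law $\mu$; bijectivity of $\theta$ was used only in Section 9, to produce the group $\psi_t$. So Lemma 4 and Proposition 6 apply, and
$$\liminf_{t\to\infty}\|\Phi^tW-U\|_\square\ge\frac{|P||X|}{64}>0$$
for every graphon $U$. Hence $\omega_+(W)=\emptyset$ for the rule of order $7$, which contradicts (i). $\square$
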